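\title{An isocrystal on the affine plane without a locally free lattice}

\begin{abstract}
Let $k$ be a perfect field of characteristic $p$. We construct an isocrystal of rank $p^4$ on $\mathbf A^2_k$ that has no locally free lattice, and that still has none after pullback along any morphism that is smooth at a point over the origin. On smooth separated schemes of finite type and of dimension at most one, every isocrystal has a locally free lattice. Hence a smooth affine $k$-scheme has the property that all its isocrystals have locally free lattices exactly when its dimension is at most one. The example is the direct image of a rank one exponential connection along a wildly ramified finite \'etale cover of the generic fiber. The connection leaves only a discrete list of candidate lattices, and none of them is free at the origin.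
\end{abstract}

\section{Introduction}

Throughout, $p$ is a prime, $k$ is a perfect field of characteristic $p$, $W=W(k)$ is its ring of Witt vectors and $K=W[1/p]$.

\subsection*{Crystals, isocrystals and lattices}
Let $X$ be a smooth separated $k$-scheme of finite type. The category $\mathcal C_X$ of \emph{PD-thickenings over $X$} has as objects the triples $(D,J,f)$, where $D$ is a $W$-algebra in which $p$ is nilpotent, $J\subset D$ is an ideal with divided powers compatible with the canonical divided powers $p^n/n!$ on $pW$, and $f\colon\operatorname{Spec}(D/J)\to X$ is a morphism of $k$-schemes. Morphisms are the PD-morphisms compatible with the maps to $X$. A \emph{crystal} (in coherent sheaves) on $X$ is an object of $\lim_{\mathcal C_X}\mathrm{Mod}^{fp}(D)$: it consists of a finitely presented $D$-module $E(D)$ for each object $(D,J,f)$ and an isomorphism $E(D)\otimes_DD'\simeq E(D')$ for each morphism $D\to D'$, subject to the cocycle condition. The crystal is \emph{locally free} if every $E(D)$ is a finite projective $D$-module.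

Let $U=\operatorname{Spec}A_0\subset X$ be an affine open. A \emph{lift} of $U$ is a $p$-adically complete, formally smooth $W$-algebra $A$ with $A/p\simeq A_0$. Each $(A/p^n,pA/p^n)$ is an object of $\mathcal C_X$, and
\[E(A)=\lim_nE(A/p^n)\]
is a finitely generated $A$-module. The crystal $E$ is \emph{$p$-torsionfree} if $E(A)$ has no $p$-torsion for all $U$ and $A$.

An \emph{isocrystal} on $X$ is an object of the isogeny category of crystals, which has the same objects and the groups $\operatorname{Hom}\otimes_{\mathbf Z}\mathbf Q$ as morphisms; we write $E\mapsto E[1/p]$. A \emph{lattice} in an isocrystal $\mathcal E$ is a $p$-torsionfree crystal $E$ with an isomorphism $E[1/p]\simeq\mathcal E$, and the lattice is \emph{locally free} if $E$ is. The following question comes from \cite{Bhatt}.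

\begin{quote}
\emph{Does every isocrystal on a smooth separated $k$-scheme of finite type possess a locally free lattice?}
\end{quote}

Concretely (Section~\ref{sec:dictionary}), a crystal on a small affine open $U$ is a finitely generated module $M$ with a quasi-nilpotent integrable connection over a lift $A$, the isocrystal remembers only $M[1/p]$ with its connection, and a lattice is an integral model of $M[1/p]$ that the connection preserves. A locally free lattice is the best kind of model: evaluated on the trivial thickenings $(A_0,0)$, it gives a vector bundle on $X$ itself. For $X=\operatorname{Spec}k$, an isocrystal is a finite-dimensional $K$-vector space and a lattice is a $W$-lattice in it, which is free. For a curve, $A$ is regular of dimension two, the bidual of a lattice is again a lattice, and it is projective. For a surface, $A$ has dimension three and reflexive modules need not be projective. But an isocrystal can have many lattices, and one may hope to replace a bad one by a good one. The results below show that this hope fails as soon as the dimension is two.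

\subsection*{Results}

\begin{theorem}\label{thm:A}
There is an isocrystal $\mathcal V$ of rank $p^4$ on $\mathbf A^2_k$ that has no locally free lattice. More generally, if $X$ is a smooth separated $k$-scheme of finite type and $\varphi\colon X\to\mathbf A^2_k$ is a morphism that is smooth at some point lying over the origin, then $\varphi^*\mathcal V$ has no locally free lattice. In particular, $\mathcal V$ has no locally free lattice on any \'etale neighborhood of the origin.
\end{theorem}

Here ``rank $p^4$'' means that the module underlying $\mathcal V$ on the lift $A=W\langle x,y\rangle$, the $p$-adic completion of $W[x,y]$, is free of rank $p^4$ over $A[1/p]$. So the answer to the question is negative for every $p$ and every $k$.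

\begin{theorem}\label{thm:B}
Let $X$ be a smooth separated $k$-scheme of finite type.
\begin{enumerate}
\item[(i)] If $\dim X\le1$, every isocrystal on $X$ has a locally free lattice.
\item[(ii)] If $X$ is affine, then every isocrystal on $X$ has a locally free lattice if and only if $\dim X\le1$.
\end{enumerate}
\end{theorem}

We do not determine which non-affine $X$ of dimension at least two carry an isocrystal without a locally free lattice, beyond those covered by Theorem~\ref{thm:A}, and we make no claim about convergent isocrystals or $F$-isocrystals.

Section~\ref{sec:dictionary} translates lattices into modules with connection, and Section~\ref{sec:curves} proves Theorem~\ref{thm:B}(i). Section~\ref{sec:models} isolates the two mechanisms behind Theorem~\ref{thm:A} in two small examples: an obstruction to freeness at the origin, and a connection that pins down all projective lattices. Sections~\ref{sec:cover}--\ref{sec:nonfree} build one object in which both mechanisms act, and Section~\ref{sec:end} completes the proofs.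

\section{Crystals as modules with connection}\label{sec:dictionary}

\subsection*{Lifts}
Let $U=\operatorname{Spec}A_0$ and $U'=\operatorname{Spec}A'_0$ be smooth affine $k$-schemes. We use the following standard facts.
\begin{enumerate}
\item[(L1)] Lifts exist. A lift $A$ is noetherian and flat over $W$, each $A/p^n$ is smooth over $W/p^n$, every maximal ideal of $A$ contains $p$, and finitely generated $A$-modules are $p$-adically complete.
\item[(L2)] If $A$, $A'$ are lifts of $U$, $U'$, every $k$-morphism $A_0\to A_0'$ is the reduction of a $W$-morphism $A\to A'$, by formal smoothness of $A$ and completeness of $A'$. If $A_0\to A_0'$ is flat (resp.\ \'etale), then so is each $A/p^n\to A'/p^n$, because both sides are flat over $W/p^n$; and a morphism of lifts that is flat modulo every $p^n$ is flat.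
\end{enumerate}
We say that $U$ \emph{has coordinates} if there are $t_1,\dots,t_m\in A$ whose reductions define an \'etale map $U\to\mathbf A^m_k$. Then the continuous differentials of $A$ over $W$ form a free module on $dt_1,\dots,dt_m$, and we denote by $\partial_1,\dots,\partial_m$ the dual derivations; they commute.

When $U$ is integral, we shall study modules over $A$ by passing to the generic point of the special fiber.
\begin{enumerate}
\item[(L3)] Suppose that $A_0$ is a domain. Every nonzero element of $A$ is $p^ju$ with $u\notin pA$, so $A$ is a domain and $A_{(p)}$ is a discrete valuation ring. Its completion $\mathfrak o$ is a complete discrete valuation ring with uniformizer $p$ and residue field $\kappa=\operatorname{Frac}A_0$, and it is flat over $A$. Put $L=\mathfrak o[1/p]$. Since $A_0\to\kappa$ is injective, $A\subset\mathfrak o$ and $A[1/p]\cap\mathfrak o=A$ in $L$.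
\item[(L4)] Suppose moreover that $U$ has coordinates. The $\partial_i$ extend to $A_{(p)}$ and, by continuity, to $\mathfrak o$ and $L$, and $\partial_i^p\mathfrak o\subset p\mathfrak o$. Indeed, in characteristic $p$ the $p$-th power of a derivation is a derivation; the derivation $\partial_i^p$ of $A_0$ kills $k$ and all $t_j$, so it vanishes on the \'etale $k[t_1,\dots,t_m]$-algebra $A_0$, and then on $\kappa$.
\end{enumerate}

\subsection*{Connections}
Let $U$ have coordinates and let $M$ be a finitely generated $A$-module. A connection $\nabla=\sum_i\nabla_i\otimes dt_i$ on $M$ is given by additive maps $\nabla_i\colon M\to M$ with $\nabla_i(am)=\partial_i(a)m+a\nabla_i(m)$. It is \emph{integrable} if the $\nabla_i$ commute, and (topologically) \emph{quasi-nilpotent} if for every $m\in M$ and every $i$ one has $\nabla_i^jm\in pM$ for $j\gg0$. Applying the condition repeatedly gives $\nabla_i^jm\in p^bM$ for $j\gg0$, for any fixed $b$. A linear map is \emph{horizontal} if it commutes with the $\nabla_i$.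

\begin{theorem}[{\cite[Thm.~6.6]{BO}, \cite[Tag 07JH]{Stacks}}]\label{thm:C}
The functor $E\mapsto(E(A),\nabla)$ is an equivalence between crystals on $U$ and finitely generated $A$-modules with integrable quasi-nilpotent connection. It is compatible with pullback along $W$-morphisms of lifts $A\to A'$, which acts on modules by $M\mapsto M\otimes_AA'$.
\end{theorem}

For $U=\mathbf A^2_k$, take in these references the polynomial ring $W[x,y]$ with the ideal $pW[x,y]$; its PD-envelope compatible with $pW$ is $W[x,y]$ itself. Pullback of crystals along $g\colon X'\to X$ is defined by $(g^*E)(D,J,f)=E(D,J,g\circ f)$. It is additive, so it acts on isocrystals, and it preserves local freeness. If $A\to A'$ lifts an \'etale map and we use the images of the $t_i$ as coordinates, the pulled-back connection is $\nabla_i(m\otimes a)=\nabla_i(m)\otimes a+m\otimes\partial_i(a)$.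

Crystals and their morphisms glue along open covers of $X$, and local freeness can be tested on a cover. The reason is that $J$ is a nil ideal (if $p^n=0$ in $D$, then $a^{p^n}=(p^n)!\,\gamma_{p^n}(a)=0$ for $a\in J$), so $\operatorname{Spec}D$ and $\operatorname{Spec}(D/J)$ are the same space, the divided powers extend to the localizations $D[1/g]$, and finitely presented modules glue.

\subsection*{Lattices}
Let $V$ be an $A[1/p]$-module with a connection $\nabla$. A \emph{stable lattice} in $V$ is a finitely generated $A$-submodule $M\subset V$ with $M[1/p]=V$ and $\nabla_iM\subset M$ for all $i$.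

\begin{lemma}\label{lem:dict}
Let $U$ have coordinates, let $E_0$ be a crystal on $U$ and let $V=E_0(A)[1/p]$.
\begin{enumerate}
\item[(a)] If $E$ is a lattice in $E_0[1/p]$, the given isomorphism identifies $E(A)$ with a stable lattice in $V$.
\item[(b)] The connection on a stable lattice $M\subset V$ is integrable and quasi-nilpotent, and the crystal attached to $M$ is a lattice in $E_0[1/p]$.
\item[(c)] A crystal $E$ on $U$ is locally free if and only if $E(A)$ is projective. A locally free crystal is $p$-torsionfree.
\end{enumerate}
\end{lemma}

\begin{proof}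
(a) An isomorphism in the isogeny category induces a horizontal isomorphism $E(A)[1/p]\simeq V$, and $E(A)\subset E(A)[1/p]$ because $E$ is $p$-torsionfree.

(b) Let $N$ be the image of $M_0=E_0(A)$ in $V$ and choose $b$ with $p^bM\subset N$, $p^bN\subset M$ and $p^bM_0[p^\infty]=0$. Integrability is inherited from $V$. For $m\in M$ we have $p^bm\in N$, so $\nabla_i^j(p^bm)\in p^{2b+1}N\subset p^{b+1}M$ for $j\gg0$, that is, $\nabla_i^jm\in pM$. Let $E$ be the crystal attached to $M$. If $A''$ is a lift of an affine open of $U$, there is a flat map $A\to A''$ by (L2), and $E(A'')=M\otimes_AA''$ has no $p$-torsion. Multiplication by $p^b$ on $M_0$ factors through a map $N\to M_0$. The horizontal maps $M_0\to N\xrightarrow{p^b}M$ and $M\xrightarrow{p^b}N\to M_0$ have composites $p^{3b}$, so $E[1/p]\simeq E_0[1/p]$.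

(c) If $E$ is locally free, then $E(A)/p^n=E(A/p^n)$ is projective over $A/p^n$ for all $n$, so $E(A)$ is flat by the local criterion for flatness, hence projective. This holds for lifts of all affine opens, with or without coordinates, and lifts are flat over $W$; so $E$ is $p$-torsionfree. Conversely, let $(D,J,f)$ be an object of $\mathcal C_U$ with $p^nD=0$. The map $A/p^n\to D/J$ factors through $D_1/(J\cap D_1)$ for a finitely generated $W/p^n$-subalgebra $D_1\subset D$, in which $J\cap D_1$ is nilpotent; by smoothness it lifts to $A/p^n\to D_1\subset D$. This is a morphism in $\mathcal C_U$, so $E(D)=E(A)\otimes_AD$ is projective if $E(A)$ is.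
\end{proof}

A projective lattice is determined by the isocrystal and by its behavior at the generic point of the special fiber.

\begin{lemma}\label{lem:generic}
Let $A_0$ be a domain and let $M$ be a finite projective $A$-module. Then $M=M[1/p]\cap(M\otimes_A\mathfrak o)$ inside $M\otimes_AL$.
\end{lemma}

\begin{proof}
For $M=A$ this is (L3), and the statement passes to finite sums and direct summands.
\end{proof}

\section{Dimension at most one}\label{sec:curves}

In this section $U$ is an integral smooth affine $k$-scheme of dimension $\le1$ with coordinates, $A$ is a lift, $E$ is a crystal on $U$, $M=E(A)$, and $N=M/M[p^\infty]$ is the image of $M$ in $V=M[1/p]$. For each maximal ideal $\mathfrak m$ of $A$, the ring $A_{\mathfrak m}/p$ is regular of dimension $\le1$ and $p$ is a nonzerodivisor, so $A$ is a regular domain of dimension $\le2$. The natural candidate for a projective lattice is the bidual $N^{**}$. For it to lie in $V$, we need $V$ to be reflexive; this is where the connection is used.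

\begin{lemma}\label{lem:generic-fiber}
$V$ is a projective $A[1/p]$-module.
\end{lemma}

\begin{proof}
If $\dim U=0$, then $A[1/p]$ is a field. Let $\dim U=1$, with coordinate $t$ and derivation $\partial$. Let $\mathfrak n$ be a maximal ideal of $A[1/p]$, $\mathfrak q=\mathfrak n\cap A$ and $\Lambda=A[1/p]_{\mathfrak n}=A_{\mathfrak q}$. As $p\notin\mathfrak q$, the prime $\mathfrak q$ is not maximal, so it has height $\le1$ and $\Lambda$ is a field or a discrete valuation ring. It suffices to show that $V_{\mathfrak n}$ is torsionfree in the second case. Let $\pi$ be a uniformizer of $\Lambda$.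

First, $\partial\pi$ is a unit. Every prime containing $\mathfrak q$ and $p$ has height $2$, hence is maximal, so $A/(\mathfrak q,p)$ is a zero-dimensional $k$-algebra of finite type, hence finite over $k$. As $A/\mathfrak q$ is $p$-adically complete, it is finite over $W$, and the residue field $(A/\mathfrak q)[1/p]$ of $\Lambda$ is a finite extension of $K$, separable because $K$ has characteristic zero. If $\partial\pi\in\pi\Lambda$, then $\partial$ preserves $\pi\Lambda$ and induces a $K$-derivation of the residue field, which must be zero; this contradicts $\partial t=1$.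

Let $T\subset V_{\mathfrak n}$ be the torsion submodule, suppose $T\ne0$, and let $l\ge1$ be minimal with $\pi^lT=0$. For $\tau\in T$,
\[0=\nabla(\pi^l\tau)=l\pi^{l-1}\partial(\pi)\tau+\pi^l\nabla\tau .\]
Multiplying by $\pi$ gives $\pi^{l+1}\nabla\tau=0$, so $\nabla\tau\in T$ and $\pi^l\nabla\tau=0$. Then $l\pi^{l-1}\partial(\pi)\tau=0$ with $l\,\partial(\pi)$ a unit, so $\pi^{l-1}T=0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:bidual}
$M^\sharp=N^{**}$ is a projective stable lattice in $V$ that contains $N$.
\end{lemma}

\begin{proof}
The module $N^{**}$ is finitely generated and torsionfree, so it embeds in $N^{**}[1/p]=V^{**}$, which is $V$ by Lemma~\ref{lem:generic-fiber}; under this identification the evaluation map $N\to N^{**}$ is the inclusion. The dual $N^*$ carries the connection $(\nabla\phi)(n)=\partial(\phi(n))-\phi(\nabla n)$, and dualizing twice makes the evaluation map horizontal. So the connection of $V$ preserves $N^{**}$. A reflexive module over a regular local ring $\Lambda$ has depth $\ge\min(2,\dim\Lambda)$, so for $\dim\Lambda\le2$ it is free by the Auslander--Buchsbaum formula. This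 is the step that needs $\dim U\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $E$ be a crystal on $X$. We may assume that $X$ is connected, hence irreducible. Call a nonempty affine open \emph{small} if it has coordinates. Small opens cover $X$, and the intersection of two small opens is small: it is affine because $X$ is separated, and nonempty because $X$ is irreducible. For each small $U$ choose a lift $A_U$ and form $M_U$, $N_U$, $M_U^\sharp$. By Lemmas~\ref{lem:bidual} and~\ref{lem:dict}, $M_U^\sharp$ defines a locally free crystal $E_U^\sharp$ on $U$ with a morphism $\iota_U\colon E|_U\to E_U^\sharp$.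

Let $U'\subset U$ be small opens and let $A_U\to A_{U'}$ be a flat map as in (L2). Then $M_{U'}=M_U\otimes A_{U'}$, and the formation of $M[p^\infty]$, of $N$ and of the bidual commutes with flat base change. So $M_U^\sharp\otimes A_{U'}=M^\sharp_{U'}$ as stable lattices in $M_{U'}[1/p]$, which gives an isomorphism $E_U^\sharp|_{U'}\simeq E_{U'}^\sharp$ compatible with $\iota_U$ and $\iota_{U'}$. Such an isomorphism is unique, because $\iota_U$ becomes an isomorphism after inverting $p$ and $M^\sharp_{U'}$ has no $p$-torsion. Uniqueness gives the cocycle condition, so the $E^\sharp_U$ glue to a locally free crystal $E^\sharp$ on $X$ with a morphism $\iota\colon E\to E^\sharp$.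

It remains to invert $\iota$ up to isogeny. Since $X$ is quasi-compact, there are a finite cover by small opens $U$ and an integer $b$ with $p^bM_U^\sharp\subset N_U$ and $p^bM_U[p^\infty]=0$ for all $U$ in the cover. The maps $M_U^\sharp\xrightarrow{p^b}N_U\to M_U$, the second induced by $p^b\colon M_U\to M_U$, are horizontal and commute with flat base change, so they glue to a morphism $E^\sharp\to E$. Both composites with $\iota$ equal $p^{2b}$. Thus $E^\sharp$ is a locally free lattice in $E[1/p]$.
\end{proof}

\section{Two models}\label{sec:models}

To prove that no lattice is locally free we need a way to recognize that a given lattice is not free, and a way to control all candidates at once. Each is visible in a small example.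

\subsection*{A lattice that is not free}
Let $A=W\langle x,y\rangle$, $\alpha=x^p$, $\beta=y^p$, and let $V=A[1/p]w\oplus A[1/p]z$ with the connection for which $w$ and $z$ are horizontal. Put
\[s=\beta w-\alpha z,\qquad H=Aw+Az+A\,s/p .\]
Since $\partial_x(s/p)=-x^{p-1}z$ and $\partial_y(s/p)=y^{p-1}w$, the module $H$ is a stable lattice. This is the reason for using $x^p$ and $y^p$ in place of $x$ and $y$: their derivatives are divisible by $p$.

The lattice $H$ is not free at $\mathfrak m=(p,x,y)$. Let $\ell\colon V\to A[1/p]$ be the linear form with $\ell(w)=\alpha$, $\ell(z)=\beta$. It kills $s$, so it maps $H$ onto $I=(\alpha,\beta)$. The classes of $\alpha,\beta$ in $I/\mathfrak mI$ are linearly independent, so the classes of $w,z$ in $H/\mathfrak mH$ are too. If $H_{\mathfrak m}$ were free, $w$ and $z$ would be part of a basis, and $\beta w-\alpha z\in pH$ would force $\beta\in pA_{\mathfrak m}$, which is false.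

The method of Section~\ref{sec:curves} does not repair this. We have $H\otimes\mathfrak o=\mathfrak ow\oplus\mathfrak o\,s/p$, since $z=(\beta w-s)/\alpha$ and $\alpha\in\mathfrak o^\times$. An element $f=\lambda w+\mu z$ of $V$ lies in $H\otimes\mathfrak o$ exactly when $\lambda\alpha+\mu\beta\in A$ and $p\mu\in A$. Then $p\lambda\in A$ as well, and $(p\lambda)\alpha+(p\mu)\beta=0$ in $k[x,y]$ forces $(p\lambda,p\mu)\equiv g\cdot(\beta,-\alpha)$ modulo $p$ for some $g\in A$; so $f\in H$. Thus $H=V\cap(H\otimes\mathfrak o)$. As $H^{**}$ lies in $V$ and in $(H\otimes\mathfrak o)^{**}=H\otimes\mathfrak o$, we get $H^{**}=H$.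

Of course $V$ also contains the free stable lattice $Aw\oplus Az$. The connection is too weak to force the divisibility of $s$ by $p$.

\subsection*{A connection with few lattices}
We shall use the following remark several times. Let $F/L$ be a field extension of degree $e$, with its valuation $v$ normalized by $v(p)=e$, so that $v(L^\times)=e\mathbf Z$.
\begin{enumerate}
\item[(V)] If $b_1,\dots,b_e\in F^\times$ have integral valuations that are pairwise distinct modulo $e$, then they form an $L$-basis of $F$ and $v(\sum_i\lambda_ib_i)=\min_iv(\lambda_ib_i)$ for $\lambda_i\in L$.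
\end{enumerate}
Indeed, the nonzero terms $\lambda_ib_i$ have pairwise distinct valuations. We write $\mathfrak P^n=\{h\in F:v(h)\ge n\}$.

Take $p=2$, $A=W\langle x\rangle$, $e\ge2$, $C=A[\varpi]/(\varpi^e-2)$, $B=C[1/2]$ and $F=L(\varpi)$, so $v(\varpi)=1$. Extend $\partial=d/dx$ by $\partial\varpi=0$ and put $\nabla=\partial+x\varpi$, which is $d+dS$ for $S=x^2\varpi/2$. The operator $\nabla$ itself tells us little about valuations, because $\partial h$ may have the same valuation as $h$. Its square is better:
\[\nabla^2h=\partial^2h+2x\varpi\,\partial h+\varpi h+x^2\varpi^2h .\]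
By (L4) and (V), $v(\partial^2h)\ge v(h)+e$, and the second and fourth terms have valuation $\ge v(h)+2$. So $v(\nabla^2h)=v(h)+1$. Let $\Lambda\subset F$ be an $\mathfrak o$-lattice stable under $\nabla$, and let $h_0\in\Lambda$ have minimal valuation $n$. The elements $\nabla^{2i}h_0$, $0\le i<e$, have valuations $n,\dots,n+e-1$, so by (V) they generate $\mathfrak P^n$, and $\Lambda=\mathfrak P^n$. By Lemma~\ref{lem:generic}, every projective stable lattice in $B$ is one of the modules $B\cap\mathfrak P^n$.

Here $B\cap\mathfrak P^n=\varpi^nC$ is free. The same happens for $\varpi^e=pu$ with $u\in A^\times$, while for a nonunit $u\notin pA$ the algebra $A[1/p][\varpi]$ ramifies along $u=0$, where $\partial\varpi=\varpi\,\partial u/(eu)$ may have poles. What we need is an algebra $B$, finite \'etale over $W\langle x,y\rangle[1/p]$ and totally ramified at the generic point of the special fiber, that contains elements $w,z$ of equal valuation for which $\beta w-\alpha z$ has larger valuation. Then the second model reduces us to the modules $B\cap\mathfrak P^n$, and the first model should show that none of them is free.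

\section{The cover}\label{sec:cover}

\subsection*{Definition}
From now on
\[q=p^2,\qquad r=p+1,\qquad e=q^2,\qquad d=q-1,\qquad \sigma=rq+q+r,\]
\[A=W\langle x,y\rangle,\qquad \alpha=x^{p^{2r+4}},\qquad \beta=y^{p^{2r+4}},\]
\[C=A[w,z]/\bigl(w^q-p^{r+1}w-p^r\alpha^q,\ z^q-p^{r+1}z-p^r\beta^q\bigr),\qquad B=C[1/p],\qquad s=\beta w-\alpha z .\]
The algebra $C$ is free over $A$ on the monomials $w^iz^j$, $0\le i,j<q$. Where $\alpha$ and $\beta$ are units, the equations say that $w/\alpha$ and $z/\beta$ are both close to a $q$-th root of $p^r$, so that cancellation occurs in $s$. The linear terms keep the cover \'etale where $\alpha$ or $\beta$ vanishes, and they prevent the cancellation from being exact. We use the following numerical facts.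
\begin{enumerate}
\item[(N1)] $\sigma\equiv r\pmod q$, and $r$ and $\sigma$ are prime to $p$.
\item[(N2)] $d\sigma=(q-1)(rq+q+r)=(r+1)e-(q+r)$.
\item[(N3)] $(q-p)(q+r)=p(p^3-1)<e$.
\item[(N4)] $d(q+r)=e+(p^3-p-1)$, so $e\le d(q+r)<2e$.
\end{enumerate}

To treat \'etale neighborhoods of the origin at the same time, fix an integral affine scheme $Z=\operatorname{Spec}R_0$ with an \'etale map $\psi\colon Z\to\mathbf A^2_k$ whose image contains the origin, a lift $R$ of $Z$, and a map $A\to R$ lifting $\psi$; the case $R=A$ is allowed. By (L2), $R$ is flat over $A$, and $x,y$ are coordinates on $Z$. Let $\mathfrak o,\kappa,L$ be attached to $R$ as in (L3), and put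
\[C_R=C\otimes_AR,\qquad B_R=C_R[1/p],\qquad F=B_R\otimes_{R[1/p]}L .\]
All three are free on the $w^iz^j$, over $R$, $R[1/p]$ and $L$ respectively, so $B_R\subset F$. The map $k[x,y]\to R_0$ is flat and $R_0$ is a domain, so it is injective. Hence $\alpha$, $\beta$ and $\alpha^{1-q}-\beta^{1-q}$ are units of $\mathfrak o$.

\begin{lemma}\label{lem:etale}
$B_R$ is \'etale over $R[1/p]$. Put $\theta=p^{1-r}w^{q-1}$. Then $1-\theta$ is a unit of $B_R$, and the unique extension to $B_R$ of a $W$-derivation $\partial$ of $R$ satisfies $\partial w=-p\alpha^{q-1}\partial(\alpha)(1-\theta)^{-1}$. The same holds for $z$, with $\beta$ in place of $\alpha$.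
\end{lemma}

\begin{proof}
From $w^q=p^r(pw+\alpha^q)$ we get $\theta^q=p^{(1-r)q+r(q-1)}(pw+\alpha^q)^{q-1}$, and the exponent of $p$ is $q-r=p^2-p-1\ge1$. So $\theta^q\in pC_R$. As $C_R$ is $p$-adically complete, $1-\theta^q$ is a unit of $C_R$, and its divisor $1-\theta$ is a unit of $B_R$. The derivative of $f(w)=w^q-p^{r+1}w-p^r\alpha^q$ is $qw^{q-1}-p^{r+1}=-p^{r+1}(1-\theta)$, a unit. The argument for $z$ is the same, so $B_R$ is \'etale. Applying $\partial$ to $f(w)=0$ gives $f'(w)\,\partial w=p^rq\alpha^{q-1}\partial(\alpha)$, and $p^rq/p^{r+1}=p$.
\end{proof}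

\subsection*{The valuation}

\begin{lemma}\label{lem:val}
$F$ is a field, totally ramified of degree $e$ over $L$. For the valuation with $v(p)=e$ one has $v(F^\times)=\mathbf Z$, $v(w)=v(z)=rq$ and $v(s)=\sigma$. The valuations of the $e$ elements $w^as^c$, $0\le a,c<q$, are pairwise distinct modulo $e$.
\end{lemma}

\begin{proof}
Let $F_1$ be the quotient of $F$ by a maximal ideal. It is a field of degree $\le e$ over $L$; let $v$ be its valuation with $v(p)=e$. As $w$ is integral over $\mathfrak o$ and $\alpha$ is a unit, $v(pw+\alpha^q)=0$, so $qv(w)=re$ and $v(w)=rq$. The same argument gives $v(z)=rq$.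

Put $w_1=w/\alpha$, $z_1=z/\beta$ and $\delta=w_1-z_1$, so that $s=\alpha\beta\delta$ and $v(s)=v(\delta)$. The equations read $w_1^q=p^r+p^{r+1}\alpha^{1-q}w_1$ and $z_1^q=p^r+p^{r+1}\beta^{1-q}z_1$. Subtract them, expand $w_1^q=(\delta+z_1)^q$ on the left and substitute $z_1=w_1-\delta$ on the right:
\begin{equation}\label{eq:delta}
\delta^q+\sum_{0<j<q}\binom qj\delta^jz_1^{q-j}-p^{r+1}\beta^{1-q}\delta=p^{r+1}(\alpha^{1-q}-\beta^{1-q})w_1 .
\end{equation}
The right side has valuation $(r+1)e+rq=q\sigma$. We show that $\delta^q$ dominates the left side. Let $D=v(\delta)\le\infty$. From $j\binom qj=q\binom{q-1}{j-1}$ we get $v_p\binom qj\ge2-v_p(j)$, so the $j$-th term of the sum has valuation at least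
\[T_j(D)=e(2-v_p(j))+jD+(q-j)rq,\]
and the last term on the left has valuation $T_0(D)=(r+1)e+D$. For $D\le\sigma$ we have $D-rq\le q+r$, hence
\[T_j(D)-qD=e(2-v_p(j))-(q-j)(D-rq)\ge e(2-v_p(j))-(q-j)(q+r)>0:\]
if $p\mid j$, then $v_p(j)=1$, $q-j\le q-p$ and (N3) applies; if $p\nmid j$, the upper bound in (N4) applies. Also $T_0(D)-qD\ge(r+1)e-d\sigma=q+r>0$ by (N2).

If $D>\sigma$, then $qD>q\sigma$ and $T_j(D)\ge T_j(\sigma)>q\sigma$ for $0\le j<q$, so the left side of \eqref{eq:delta} has valuation $>q\sigma$, which is impossible. So $D\le\sigma$, the left side has valuation exactly $qD$, and $D=\sigma$.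

Since $\sigma$ is prime to $p$, $v(F_1^\times)\supset\mathbf Z\sigma+\mathbf Ze=\mathbf Z$. So the ramification index of $F_1/L$ is at least $e=\dim_LF\ge[F_1:L]$. This forces $F_1=F$, total ramification and $v(F^\times)=\mathbf Z$. Finally, $v(w^as^c)=arq+c\sigma\equiv cr\pmod q$. As $p\nmid r$, the class modulo $q$ determines $c$, and then $arq$ modulo $q^2$ determines $a$.
\end{proof}

By (V), the $w^as^c$ form an $L$-basis of $F$ and, for $n\in\mathbf Z$,
\begin{equation}\label{eq:Pn}
\mathfrak P^n=\bigoplus_{0\le a,c<q}p^{n(a,c)}w^as^c\,\mathfrak o,\qquad n(a,c)=\Bigl\lceil\frac{n-arq-c\sigma}{e}\Bigr\rceil .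
\end{equation}
So $F$ has two bases: the $w^as^c$ see the valuation, and the $w^iz^j$ see the subring $B_R$. Define
\[H_n(R)=B_R\cap\mathfrak P^n .\]
There is an $N$ with $\mathfrak P^n\subset p^{-N}\bigoplus w^iz^j\mathfrak o$, and $R[1/p]\cap\mathfrak o=R$ then gives $H_n(R)\subset p^{-N}C_R$. Hence $H_n(R)$ is a finitely generated $R$-module. It satisfies $H_n(R)[1/p]=B_R$ and $H_{n+e}(R)=pH_n(R)$.

\begin{example}\label{ex:p2}
For $p=2$ we have $q=4$, $r=3$, $e=16$, $\alpha=x^{1024}$ and $w^4=16w+8\alpha^4$. Then $v(w)=v(z)=12$ and $v(s)=19$. The gain $v(s)-v(w)=7$ is less than $v(2)=16$, so the cancellation in $s$ alone is not worth a factor $2$. In degree $d=3$ it is: $v(s^3)-v(w^3)=21\ge16$. Also $v(w^2s^3)=24+57=5\cdot16+1$, so $w^2s^3/32$ is a uniformizer of $F$ that lies in $B$.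
\end{example}

\subsection*{Derivations}
The derivations $\partial_x,\partial_y$ extend from $R$ to $\mathfrak o$ and $L$ by (L4), and uniquely and compatibly to the \'etale algebras $B_R$ and $F$. They commute on $B_R$, since their commutator is a derivation that vanishes on $R[1/p]$. In the second model, $\partial$ killed the basis $\varpi^i$. Here the basis $w^as^c$ is not killed, but the large exponent in $\alpha$ and $\beta$ makes its derivatives negligible.

\begin{lemma}\label{lem:der}
Let $\partial\in\{\partial_x,\partial_y\}$.
\begin{enumerate}
\item[(a)] $v(\partial b)\ge v(b)+2e$ for $b=w^as^c$, $0\le a,c<q$.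
\item[(b)] $v(\partial h)\ge v(h)$ and $v(\partial^ph)\ge v(h)+e$ for all $h\in F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\partial\alpha,\partial\beta\in p^{2r+4}R$. Also $v(\theta)=(1-r)e+(q-1)rq=q(q-r)>0$, so $v(1-\theta)=0$, and the same holds for the analog of $\theta$ for $z$. By Lemma~\ref{lem:etale}, $\partial w,\partial z\in p^{2r+4}\mathfrak P^0$. By the Leibniz rule the same holds for $\partial s$ and $\partial b$, so $v(\partial b)\ge(2r+4)e$. On the other hand, since $r\le q$,
\[v(b)\le(q-1)(rq+\sigma)\le q(2rq+q+r)=(2r+1)e+qr\le(2r+2)e .\]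

(b) Write $h=\sum_b\lambda_bb$ in the basis $b=w^as^c$, so $v(h)=\min v(\lambda_bb)$. Since $\partial$ preserves $\mathfrak o$ and kills $p$, we have $v(\partial\lambda)\ge v(\lambda)$ for $\lambda\in L$, and $v(\partial^p\lambda)\ge v(\lambda)+e$ by (L4). The first claim follows from $\partial h=\sum_b(\partial(\lambda_b)b+\lambda_b\partial b)$ and (a). In $\partial^ph=\sum_b\sum_j\binom pj\partial^{p-j}(\lambda_b)\,\partial^jb$, the terms with $j=0$ have valuation $\ge v(h)+e$. Those with $j\ge1$ have valuation $\ge v(\lambda_b)+v(\partial b)\ge v(h)+2e$, by the first claim and (a).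
\end{proof}

\section{The isocrystal $\mathcal V$ and its projective lattices}\label{sec:rigid}

By Lemma~\ref{lem:val} there are unique integers $0\le a_0,c_0<q$ and $i_0$ with $a_0rq+c_0\sigma+i_0e=1$. They do not depend on $R$. The element $t=p^{i_0}w^{a_0}s^{c_0}\in B$ has $v(t)=1$, and Lemma~\ref{lem:der} gives $v(\partial^jt)\ge2e+1$ for $j\ge1$ and $\partial\in\{\partial_x,\partial_y\}$. It plays the role of $\varpi$. Put
\[S=x^pt/p\in B,\qquad \nabla_xh=\partial_xh+\partial_x(S)h,\qquad\nabla_yh=\partial_yh+\partial_y(S)h\]
for $h\in F$. These operators preserve $B_R$ and define a connection $\nabla=d+dS$ on the $R[1/p]$-module $B_R$: it is the rank one connection over $B_R$ with formal horizontal section $\exp(-S)$, viewed over the smaller ring. It is integrable, because $[\nabla_x,\nabla_y]$ is multiplication by $\partial_x\partial_yS-\partial_y\partial_xS=0$. From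
\begin{equation}\label{eq:dS}
\partial_xS=x^{p-1}t+x^p\partial_x(t)/p,\qquad\partial_yS=x^p\partial_y(t)/p
\end{equation}
we read off $v(\partial_xS)\ge1$ and $v(\partial_yS)\ge e+1$. With Lemma~\ref{lem:der}(b), $\nabla_x$ and $\nabla_y$ preserve every $\mathfrak P^n$, so every $H_n(R)$ is a stable lattice in $B_R$.

The next lemma generalizes the formula for $\nabla^2$ in Section~\ref{sec:models}; it is a computation of $p$-curvature to first order.

\begin{lemma}\label{lem:Psi}
Let $\Psi=\nabla_x^p$. Then $v\bigl(\Psi h-(p-1)!\,th\bigr)\ge v(h)+2$ for all $h\in F$. In particular $v(\Psi h)=v(h)+1$.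
\end{lemma}

\begin{proof}
Write $\partial=\partial_x$, $g=\partial S$ and $G_j=\nabla_x^j(1)\in\mathfrak P^0$. Since $\nabla_x(uh)=\nabla_x(u)h+u\,\partial h$, induction gives $\Psi h=\sum_{j=0}^p\binom pjG_{p-j}\,\partial^jh$. The terms with $j\ge1$ have valuation $\ge v(h)+e$: for $j=p$ by Lemma~\ref{lem:der}(b), and for $0<j<p$ because $p\mid\binom pj$. It remains to show that $v(G_p-(p-1)!\,t)\ge2$.

We have $G_j=\sum_\pi\prod_{P\in\pi}\partial^{|P|-1}g$, the sum running over the partitions $\pi$ of the set $\{1,\dots,j\}$ into blocks $P$. This follows by induction from $G_{j+1}=\partial G_j+gG_j$: the first term adds $j+1$ to one of the blocks, and the second adds it as a new block. For $j=p$, let $\mathbf Z/p$ permute $\{1,\dots,p\}$ cyclically. The summand is constant on orbits of partitions. A fixed partition has blocks that are permuted transitively, hence of one size dividing $p$, so it has a single block or only singletons. All other orbits have $p$ elements. Therefore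
\[G_p=\partial^{p-1}g+g^p+pG',\qquad G'\in\mathfrak P^0 .\]
Here $v(g^p)\ge p\ge2$ and $v(pG')\ge e\ge2$. By \eqref{eq:dS}, $g\equiv x^{p-1}t$ modulo $\mathfrak P^{e+1}$, which $\partial$ preserves, and $\partial^{p-1}(x^{p-1}t)\equiv(p-1)!\,t$ modulo $\mathfrak P^{2e+1}$ because all other terms of the Leibniz expansion contain some $\partial^jt$ with $j\ge1$. The last assertion holds because $(p-1)!$ is a unit.
\end{proof}

\begin{remark}
The factor $x^p/p$ in $S$ is what makes $\partial^{p-1}g$ a uniformizer. For the simpler choice $S=xt$ one has $g\equiv t$ modulo $\mathfrak P^{2e+1}$, the term $\partial^{p-1}g$ is negligible, and the leading term of $G_p$ is $t^p$. Then $\Psi$ raises valuations by $p$, and its iterates reach only one class modulo $p$.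
\end{remark}

\subsection*{Definition of $\mathcal V$}
Lemma~\ref{lem:Psi} gives $\nabla_x^{pe}\,\mathfrak P^n\subset\mathfrak P^{n+e}$. Since $v(\partial_yS)\ge e+1$, we have $\nabla_yh\equiv\partial_yh$ modulo $\mathfrak P^{n+e}$ for $h\in\mathfrak P^n$; by induction $\nabla_y^ph\equiv\partial_y^ph$, which lies in $\mathfrak P^{n+e}$ by Lemma~\ref{lem:der}(b). As $H_{n+e}=pH_n$, the connection on $H_0(A)$ is quasi-nilpotent. Let $E_0$ be the crystal on $\mathbf A^2_k$ attached to $(H_0(A),\nabla)$ by Theorem~\ref{thm:C}, and set
\[\mathcal V=E_0[1/p].\]
Its underlying module is $B$, free of rank $q^2=p^4$ over $A[1/p]$, and $E_0$ is a lattice in $\mathcal V$ by Lemma~\ref{lem:dict}(b). The module underlying $\psi^*\mathcal V$ on the lift $R$ is $(H_0(A)\otimes_AR)[1/p]=B_R$, and the pulled-back connection is $d+dS$.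

\begin{proposition}\label{prop:rigid}
Every projective stable lattice $M$ in $(B_R,\nabla)$ equals $H_n(R)$ for some $n\in\mathbf Z$.
\end{proposition}

\begin{proof}
As $M$ is flat, $\Lambda=M\otimes_R\mathfrak o$ embeds in $M\otimes_RL=F$ as an $\mathfrak o$-lattice. It is stable under $\nabla_x$, by the Leibniz rule and $\partial_x\mathfrak o\subset\mathfrak o$, hence under $\Psi$. Let $h_0\in\Lambda$ be a nonzero element of minimal valuation $n$, so $\Lambda\subset\mathfrak P^n$. By Lemma~\ref{lem:Psi}, $v(\Psi^ih_0)=n+i$. By (V), the $\Psi^ih_0$ with $0\le i<e$ form an $L$-basis of $F$, and $\sum_i\lambda_i\Psi^ih_0$ lies in $\mathfrak P^n$ if and only if $v(\lambda_i)+i\ge0$ for all $i$. Since $v(\lambda_i)$ is a multiple of $e$ and $i<e$, this means $\lambda_i\in\mathfrak o$. So $\Lambda=\mathfrak P^n$, and Lemma~\ref{lem:generic} gives $M=B_R\cap\mathfrak P^n$.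
\end{proof}

\section{No $H_n$ is free at the origin}\label{sec:nonfree}

A point of $Z$ over the origin is closed, since the fibers of $\psi$ are finite; it corresponds to a maximal ideal $\mathfrak m\subset R$ containing $p,x,y$. We follow the first model of Section~\ref{sec:models}. By Example~\ref{ex:p2}, the divisibility by $p$ is gained by a power of $s$ and not by $s$ itself, so $w,z$ are replaced by the monomials of degree $d$, the relation comes from the binomial expansion of $s^d$, and the ideal $I=(\alpha,\beta)R$ is replaced by $I^d$.

\begin{lemma}\label{lem:ideal}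
\begin{enumerate}
\item[(a)] $R\cap I^d[1/p]=I^d$.
\item[(b)] The classes of $\alpha^i\beta^{d-i}$, $0\le i\le d$, are linearly independent in $I^d/\mathfrak mI^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Q=W[\alpha,\beta]$, a polynomial ring, and $\mathfrak a=(\alpha,\beta)Q$. The ring $R$ is flat over $Q$: $W[x,y]$ is free over $Q$, its completion $A$ is flat over it, and $R$ is flat over $A$. So $I^d=\mathfrak a^d\otimes_QR$ and $R/I^d=(Q/\mathfrak a^d)\otimes_QR$. Multiplication by $p$ is injective on the free $W$-module $Q/\mathfrak a^d$, hence on $R/I^d$, which is (a). The map $Q\to R/\mathfrak m$ factors through $Q/(p,\alpha,\beta)=k$; this is where $x,y\in\mathfrak m$ is used. So $I^d/\mathfrak mI^d=\bigl(\mathfrak a^d/(p\mathfrak a^d+\mathfrak a^{d+1})\bigr)\otimes_kR/\mathfrak m$, and the monomials of degree $d$ form a $k$-basis of the first factor.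
\end{proof}

Let $\ell\colon F\to L$ be the $L$-linear form defined on the basis $w^iz^j$, $0\le i,j<q$, by
\[\ell(w^iz^j)=\begin{cases}\alpha^i\beta^j&\text{if } i+j=d,\\0&\text{otherwise.}\end{cases}\]
All monomials of degree $\le d$ belong to the basis. So $\ell$ kills homogeneous polynomials in $w,z$ of degree $<d$, and on those of degree $d$ it is evaluation at $(w,z)=(\alpha,\beta)$, the point where $s$ vanishes. To bound $\ell$ on $\mathfrak P^n$ we need its values on the other basis. The new feature, absent from the model, is that elements of high degree drop in degree when reduced by the equations of $C$.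

\begin{lemma}\label{lem:ell}
Let $0\le a,c<q$. Then $\ell(w^d)=\alpha^d$, $\ell(w^ds^d)\in p^{r+1}\mathfrak o$, and $\ell(w^as^c)=0$ for $(a,c)\ne(d,0),(d,d)$.
\end{lemma}

\begin{proof}
If $a+c<d$, then $\ell(w^as^c)=0$. If $a+c=d$, then $\ell(w^as^c)=\alpha^a(\beta\alpha-\alpha\beta)^c$, which is $\alpha^d$ for $c=0$ and $0$ otherwise. Let $a+c\ge q$ and expand
\[w^as^c=\sum_{i=0}^c\binom ci\beta^i(-\alpha)^{c-i}w^{a+i}z^{c-i}.\]
The exponent of $z$ is at most $d$. If $a+i\le d$, the monomial $w^{a+i}z^{c-i}$ is a basis element of degree $a+c>d$, killed by $\ell$. Otherwise $a+i=q+l$ with $0\le l\le q-2$, and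
\[w^{q+l}z^{c-i}=p^{r+1}w^{l+1}z^{c-i}+p^r\alpha^qw^lz^{c-i}\]
is a combination of basis elements of degrees $a+c-q+1$ and $a+c-q$. Since $a+c\le2q-2$, the second degree is at most $q-2<d$, and the first equals $d$ only if $a=c=d$. In that case the only contributions carry the factor $p^{r+1}$.
\end{proof}

\begin{proposition}\label{prop:nonfree}
For every $n\in\mathbf Z$, the module $H_n(R)_{\mathfrak m}$ is not free over $R_{\mathfrak m}$.
\end{proposition}

\begin{proof}
Write $H=H_n(R)$ and $\nu=n(d,0)=\lceil(n-drq)/e\rceil$, so that $\nu e+drq\ge n$.

\emph{Step 1: $\ell(H)\subset p^\nu I^d$.} Let $h=\sum\lambda_{ac}w^as^c\in\mathfrak P^n$, with $\lambda_{ac}\in p^{n(a,c)}\mathfrak o$ by \eqref{eq:Pn}. By Lemma~\ref{lem:ell}, $\ell(h)=\lambda_{d0}\alpha^d+\lambda_{dd}\,\ell(w^ds^d)$. The first term lies in $p^\nu\mathfrak o$. By (N2),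
\[n(d,d)=\Bigl\lceil\frac{n-drq-d\sigma}{e}\Bigr\rceil=\Bigl\lceil\frac{n-drq+(q+r)}{e}\Bigr\rceil-(r+1)\ge\nu-(r+1),\]
so the second term lies in $p^\nu\mathfrak o$ too. If $h\in B_R$, its coordinates in the basis $w^iz^j$ lie in $R[1/p]$, so $\ell(h)\in I^d[1/p]$. Hence for $h\in H$ the element $p^{-\nu}\ell(h)$ lies in $R[1/p]\cap\mathfrak o=R$ and in $I^d[1/p]$, and so in $I^d$ by Lemma~\ref{lem:ideal}(a).

\emph{Step 2: minimal generators.} Put $m_i=p^\nu w^iz^{d-i}$ for $0\le i\le d$. Then $v(m_i)=\nu e+drq\ge n$, so $m_i\in H$. The $R$-linear map $p^{-\nu}\ell\colon H\to I^d$ sends $m_i$ to $\alpha^i\beta^{d-i}$. By Lemma~\ref{lem:ideal}(b), the classes of $m_0,\dots,m_d$ in $H/\mathfrak mH$ are linearly independent.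

\emph{Step 3: a relation modulo $p$.} By the lower bound in (N4),
\[v(p^{\nu-1}s^d)=(\nu-1)e+d\sigma=\nu e+drq+\bigl(d(q+r)-e\bigr)\ge n,\]
so $p^{\nu-1}s^d\in H$, and
\begin{equation}\label{eq:rel}
\sum_{i=0}^d\binom di\beta^i(-\alpha)^{d-i}m_i=p^\nu s^d\in pH .
\end{equation}

Suppose that $H_{\mathfrak m}$ is free. By Step 2 and Nakayama's lemma, $m_0,\dots,m_d$ are part of a basis. Then \eqref{eq:rel} forces every coefficient into $pR_{\mathfrak m}$, in particular the coefficient $\beta^d$ of $m_d$. But $R_{\mathfrak m}/p$ is a localization of the domain $R_0$, in which $\beta\ne0$. This is a contradiction.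
\end{proof}

\begin{remark}
The proofs constrain the parameters as follows. For $q=p^2$ and an integer $r$, \'etaleness (Lemma~\ref{lem:etale}) uses $r<q$; total ramification uses $p\nmid r$; the inequality in (N3) amounts to $r(p-1)<p^2$; and $d(q+r)\ge e$, needed for \eqref{eq:rel}, amounts to $(q-1)(r-1)\ge1$, that is, $r\ge2$. The value $r=p+1$ satisfies all four conditions for every $p$, and for $p=2$ it is the only one that does. The exponent $q=p$ would not work: $w^p-p^{r+1}w-p^r\alpha^p$ has the double root $w_0$ when $w_0^{p-1}=p^r$ and $\alpha^p=(1-p)w_0$, and this happens at a point $x$ of positive valuation in a finite extension of $K$, so the cover is not \'etale over $A[1/p]$.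
\end{remark}

\section{Proofs of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(ii)}\label{sec:end}

Recall that for a closed point $x_0$ of a smooth $k$-scheme $X$, with local ring $(\mathcal O_{x_0},\mathfrak m_{x_0})$ and residue field $\kappa(x_0)$, the map $f\mapsto df$ induces an isomorphism $\mathfrak m_{x_0}/\mathfrak m_{x_0}^2\simeq\Omega_{X/k}\otimes\kappa(x_0)$, because $\kappa(x_0)$ is separable over the perfect field $k$. Functions $f_1,\dots,f_j$ defined near $x_0$ give a map to $\mathbf A^j_k$ that is smooth at $x_0$ if and only if $df_1,\dots,df_j$ are linearly independent in $\Omega_{X/k}\otimes\kappa(x_0)$; the map is \'etale at $x_0$ if moreover $j=\dim_{x_0}X$.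

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\varphi\colon X\to\mathbf A^2_k$ be smooth at a point over the origin; the first assertion is the case $\varphi=\mathrm{id}$ and the last is the case $\varphi$ \'etale. The idea is to cut $X$ down to an \'etale neighborhood of the origin. The smooth locus of $\varphi$ meets $\varphi^{-1}(0)$ in a nonempty open subset of this fiber, which contains a closed point $x_0$ of $X$. Let $m=\dim_{x_0}X$, $f_1=\varphi^*x$ and $f_2=\varphi^*y$. The differentials $df_1,df_2$ are independent at $x_0$, so there are $f_3,\dots,f_m\in\mathfrak m_{x_0}$ such that $(f_1,\dots,f_m)$ is an \'etale map from an open neighborhood $X'$ of $x_0$ to $\mathbf A^m_k$. The closed subscheme $\{f_3=\dots=f_m=0\}$ of $X'$ contains $x_0$ and is \'etale over $\mathbf A^2_k$ through $\varphi$. It is smooth, so its connected components are integral. Let $Z$ be an affine open neighborhood of $x_0$ in the component of $x_0$, and let $\psi=\varphi|_Z$. Then $Z$ and $\psi$ are as in Section~\ref{sec:cover}; choose $R$ and $A\to R$ by (L1) and (L2).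

Suppose that $\varphi^*\mathcal V$ has a locally free lattice. Its pullback $E$ to $Z$ is a locally free crystal with $E[1/p]\simeq\psi^*\mathcal V$. By Lemma~\ref{lem:dict}(c) and (a), $E$ is a lattice and $M=E(R)$ is a projective stable lattice in $(B_R,\nabla)$. By Proposition~\ref{prop:rigid}, $M=H_n(R)$ for some $n$. This contradicts Proposition~\ref{prop:nonfree}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
If $\dim X\le1$, apply part (i). Let $\dim X\ge2$ and choose a closed point $x_0$ on a component of dimension $\ge2$. Since $X$ is affine, the ideal of $x_0$ in $\mathcal O(X)$ maps onto $\mathfrak m_{x_0}/\mathfrak m_{x_0}^2$, so there are $f_1,f_2\in\mathcal O(X)$ vanishing at $x_0$ with linearly independent classes. Then $\varphi=(f_1,f_2)\colon X\to\mathbf A^2_k$ is smooth at $x_0$ and $\varphi(x_0)=0$. By Theorem~\ref{thm:A}, $\varphi^*\mathcal V$ has no locally free lattice.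
\end{proof}

Affineness serves only to provide the global functions $f_1,f_2$. It cannot be dropped from this argument: if $X$ is proper, every morphism $X\to\mathbf A^2_k$ has finite image and so is nowhere smooth, and Theorem~\ref{thm:A} says nothing about $X$.

\begin{thebibliography}{9}

\bibitem{BO} Berthelot and Ogus, \emph{Notes on crystalline cohomology}.

\bibitem{Bhatt} Bhargav Bhatt, \emph{Crystals and Chern classes}, arXiv:2310.00676 (2023).

\bibitem{Stacks} \emph{The Stacks Project}, Tag 07JH.

\end{thebibliography}
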